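# Attracting basins without critical points over a non-Archimedean field

## A critical point in every attracting basin: a guess and three tests

Throughout, $K$ is an algebraically closed field, complete with respect to a nontrivial ultrametric norm $|\cdot|$. Its residue field is $k$, which is algebraically closed, and $p$ is the residue characteristic. A rational map $R\in K(T)$ acts on $\mathbb P^1(K)$ and on the Berkovich projective line over $K$, which I write $\mathbf P=\mathbb P^1_{\rm Berk}$.

Over $\mathbb C$, a classical theorem of Fatou says that the immediate basin of every attracting cycle of a rational map of degree at least two contains a critical point. So the first guess is that the same holds over $K$. Let us fix the words and test this guess.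

**Definition (attracting cycle).** A cycle $\mathcal O$ of $R$ in $\mathbb P^1(K)$ is attracting if its multiplier $\lambda$, the derivative of $R^{\#\mathcal O}$ at a point of $\mathcal O$ in a coordinate in which that point is finite, satisfies $|\lambda|<1$.

**Definition (immediate basin).** The immediate basin of a point $z\in\mathcal O$ is the connected component containing $z$ of the set of points of $\mathbf P$ whose orbits under $R^{\#\mathcal O}$ converge to $z$. The immediate basin of $\mathcal O$ is the union of the immediate basins of its points.

A point of $\mathbb P^1(K)$ is critical if the derivative of $R$, in coordinates finite at the point and at its image, vanishes there. We call $R$ separable if $R'\not\equiv 0$. If $R$ is inseparable, every point of $\mathbb P^1(K)$ is critical. For $a\in\mathbf P$ and $g\in K(T)$, the number $|g|_a\in[0,\infty]$ is the value of $g$ at $a$. For $a\in K$ this is $|g(a)|$. For the point $\zeta(a,r)$ of the closed disk of center $a$ and radius $r>0$, the value of a polynomial $\sum c_i(T-a)^i$ is $\max|c_i|r^i$. Sets like $\{|T-a|\le s\}$ are subsets of $\mathbf P$. The Gauss point is $\zeta(0,1)$.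

**Example 1.** Let $R(z)=z^2$ and $p\ne2$. A periodic point other than $0,\infty$ satisfies $z^{2^n-1}=1$ for some $n$, and there $(z^{2^n})'=2^nz^{2^n-1}=2^n$ has absolute value $1$. So the attracting cycles are $\{0\}$ and $\{\infty\}$, and both points are critical. The guess survives.

**Example 2.** Let $0<|\lambda|<1$ and
$$f(w)=\frac{w^2}{\lambda(w+1)} .$$
At $\infty$ we have $f(w)=\lambda^{-1}w+O(1)$, so in the coordinate $1/w$ the point $\infty$ is fixed with multiplier $\lambda$. Its basin can be found by sizes. If $|w|_a>1$, then $|f|_a=|w|_a/|\lambda|$. If $|w|_a=1$, then $|f|_a=1/(|\lambda||w+1|_a)\ge 1/|\lambda|>1$. If $|w|_a<1$, then $|f|_a/|\lambda|=(|w|_a/|\lambda|)^2$. So a point with $|w|_a>|\lambda|$ has its size over $|\lambda|$ squared until it reaches size at least $1$, and then it tends to $\infty$. The disk $\{|w|\le|\lambda|\}$ is mapped into itself. Hence the immediate basin of $\infty$ is the open disk $\{|w|>|\lambda|\}$. As $f'=\lambda^{-1}(w^2+2w)/(w+1)^2$, the critical points are $0$ and $-2$. The first is not in the basin. The second is in the basin exactly when $|2|>|\lambda|$. If $p\ne2$ then $|2|=1$ and the guess survives.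 If $p=2$ and $|\lambda|\ge|2|$, the guess is false.

**Example 3.** Let $\operatorname{char}K=0$, $p>0$ and $R(z)=z^p$. The point $1$ is fixed with multiplier $p$, and $|p|<1$. With $z=1+t$ we have $|(1+t)^p-1|\le\max(|t|^{p-1},|p|)\,|t|$ for $|t|<1$, so the open disk $\{|z-1|<1\}$ lies in the basin of $1$. Its boundary point, the Gauss point, is fixed. So the immediate basin is exactly this disk. The critical points $0$ and $\infty$ are not in it. The guess is false. But there is something else: for every $n\geq 1$ each solution of $z^{p^n-1}=1$ is periodic, with $(z^{p^n})'=p^n$ of absolute value less than $1$. So there are infinitely many attracting cycles.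

The same thing happens in Example 2 for $p=2$. With $w=\lambda v$ the map becomes $g(v)=v^2/(1+\lambda v)$, and $g'(v)=(2v+\lambda v^2)/(1+\lambda v)^2$ satisfies $|g'|\le\max(|2|,|\lambda|)<1$ on $|v|\le1$. Modulo the maximal ideal, $g$ is $v\mapsto v^2$, which has infinitely many periodic points in $k$. Each of them gives an attracting periodic point (Proposition 6 below does this in general). The tests suggest a corrected guess: *if an attracting basin contains no critical point, there are infinitely many attracting cycles.*

Rivera-Letelier showed that the immediate basin of a point of an attracting cycle is either an open disk or has boundary homeomorphic to a Cantor set. In the second case the basin is said to be *of Cantor type*; the immediate basin of $\mathcal O$ is of Cantor type if those of its points are. Two facts are known for degree $d\ge2$: there are at most $d-1$ attracting cycles with immediate basin of Cantor type, and if the number of attracting cycles is finite, it is at most $3d-3$. Juan Rivera-Letelier, "Locating critical points attracted to p-adic attracting cycles", arXiv:2601.12163 (2026), asks for the following.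

**Conjecture.** Let $R$ be a rational map of degree at least two with coefficients in $K$. Suppose that $R$ has an attracting cycle whose immediate basin is of Cantor type and contains no critical point of $R$. Then $R$ has infinitely many attracting cycles.

The conjecture is true, and the Cantor-type hypothesis is not needed. The precise statements come after one definition, in the section on inseparable reduction.

## The Berkovich line: arcs, slopes, disks

The points of $\mathbf P$ come in four types: type I is $\mathbb P^1(K)$; type II is $\zeta(a,r)$ with $r\in|K^*|$; type III is $\zeta(a,r)$ with $r\notin|K^*|$; a type IV point is the intersection of a decreasing sequence of closed disks with no common point in $K$. Put $\mathbb H=\mathbf P\setminus\mathbb P^1(K)$. We use the following textbook facts; see Rivera-Letelier; Baker–Rumely, *Potential Theory and Dynamics on the Berkovich Projective Line*; Benedetto, *Dynamics in One Non-Archimedean Variable*.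

**Facts (T): topology.** $\mathbf P$ is compact, Hausdorff, connected, locally connected and uniquely arcwise connected. Points of type I and IV are never interior points of arcs. The components of $\mathbf P\setminus\{a\}$, called the directions at $a$, are open. A connected set contains the arc between any two of its points. Two arcs leaving $a$ in the same direction share an initial segment; if they leave in different directions, their union is an arc.

For example, the directions at the Gauss point are $\{|T|>1\}$ and the residue disks $\{|T-a|<1\}$ with $|a|\le1$, so they correspond to the points of $\mathbb P^1(k)$.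

**Facts (R): rational maps.** A nonconstant rational map $F$ acts on $\mathbf P$ continuously and openly, with finite fibers, preserving types, and $|g|_{F(a)}=|g\circ F|_a$. For each direction $v$ at $F(a)$ there is a direction $w$ at $a$ such that short segments from $a$ in direction $w$ map homeomorphically onto segments from $F(a)$ in direction $v$.

**Facts (S): slopes.** For a rational function $g\ne0$, the map $a\mapsto|g|_a\in[0,\infty]$ is continuous, and $\log|g|$ is piecewise affine on arcs in $\mathbb H$ (arcs $r\mapsto\zeta(a,r)$ are parametrized by $\log r$). At points of type II and III the sum of the outgoing slopes is $0$. Near a type IV point, $\log|g|$ is constant on arcs ending there. If $g$ has no poles in $\{|T-a|\le s\}$, then $|g|\le|g|_{\zeta(a,s)}$ on it.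

**Facts (P): power series.** Let $f$ be a nonconstant rational function without poles in $\Delta=\{|T-a|\le r\}$, with expansion $f=\sum_{i\ge0}e_i(T-a)^i$ there. Then $|f|_{\zeta(a,r)}=\max_i|e_i|r^i$. Put $r'=\max_{i\ge1}|e_i|r^i$ and let $m\geq 1$ be the largest index at which this maximum is attained. Then $f(\zeta(a,r))=\zeta(f(a),r')$ and $f(\Delta)=\{|T-f(a)|\le r'\}$. If $r\in|K^*|$, every point of $f(\Delta)\cap K$ has exactly $m$ preimages in $\Delta\cap K$, counted with multiplicity; $m$ is the degree of $f$ on $\Delta$. On an annulus without poles around $|T-a|=r$ there is a Laurent expansion $f=\sum_{i\in\mathbb Z}e_i(T-a)^i$, and again $|f|_{\zeta(a,r)}=\max_i|e_i|r^i$.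

Four short lemmas follow. They are tools for moving along arcs.

**Lemma 1.** If $V\subset\mathbf P$ is connected and $a\ne b$ are in $\overline V$, then the open arc $(a,b)$ is contained in $V$.

*Proof.* Suppose $w\in(a,b)\setminus V$. Then $V$ lies in one component of $\mathbf P\setminus\{w\}$, while $a$ and $b$ lie in different components. Components are open, so $a$ or $b$ has an open neighborhood disjoint from $V$, a contradiction. $\square$

**Lemma 2.** A half-open arc converges to a unique limit endpoint.

*Proof.* Let $I_t$ be its tails. They are connected, with $\bigcap I_t=\emptyset$. If $e\ne e'$ were both in $\bigcap\overline{I_t}$, Lemma 1 would give $\emptyset\neq(e,e')\subset I_t$ for all $t$, a contradiction. By compactness $\bigcap\overline{I_t}$ is nonempty, so it is one point $e$. For an open neighborhood $N$ of $e$ the compact sets $\overline{I_t}\setminus N$ decrease to $\emptyset$, so they are eventually empty. $\square$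

The arc with its limit endpoint added is again an arc, since a limit endpoint lying on the half-open arc would create a circle, and $\mathbf P$ is uniquely arcwise connected.

**Lemma 3 (maximum principle).** Let $V\subset\mathbf P$ be open and connected, with $\partial V$ finite, nonempty and consisting of type II points. Let $g\ne0$ be rational without poles in $V$. Then $|g|\le\max_{\partial V}|g|$ on $V$.

*Proof.* Let $\mu=\max_{\overline V}|g|$. It is finite, since $|g|=\infty$ only at poles, and positive, since $|g|>0$ at type II points. Suppose $|g|_y<\mu$ for all $y\in\partial V$. Take $a\in V$ with $|g|_a=\mu$, take $y\in\partial V$, and let $a'$ be the last point of $[a,y]$ such that $|g|=\mu$ on $[a,a']$. By Lemma 1, $[a,y)\subset V$, so $a'\in V$.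

If $a'$ is of type I, then $a'=a$. Points of $[a,y]$ near $a$ are points of small disks around $a$, where the value of $|g|$ is a supremum over the disk, so $|g|\ge|g|_a=\mu$ there. Hence $|g|=\mu$ there, against the choice of $a'$. If $a'$ is of type IV, then $a'=a$ and $|g|$ is constant on the arc near $a$, the same contradiction. So $a'$ is of type II or III. The slope of $\log|g|$ at $a'$ toward $y$ is negative, because slope $0$ would keep $|g|=\mu$ beyond $a'$. The slopes at $a'$ sum to $0$, so some slope is positive, and moving a little in that direction inside the open set $V$ we find values larger than $\mu$, a contradiction. $\square$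

**Lemma 4 (path lifting).** Let $F$ be a nonconstant rational map, $[a,b]\subset\mathbb H$ an arc and $F(a')=a$. Then there is an arc $[a',b']$ mapped homeomorphically onto $[a,b]$ by $F$, with $F(b')=b$.

*Proof.* A lift of an initial part of $[a,b]$ is a continuous map from it to $\mathbf P$, starting at $a'$, whose composition with $F$ is the inclusion. In particular a lift is injective. By Zorn's lemma there is a maximal lift. If it is defined on a half-open part $[a,c)$, then its image is a half-open arc and the lift extends continuously to $c$ by Lemma 2. If it is defined on $[a,c]$ with $c\ne b$, apply (R) at the lifted endpoint and the direction of $b$ at $c$: it extends further. So the maximal lift is defined on $[a,b]$. $\square$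

## Inseparable reduction and the three statements

Let $\zeta$ be a type II point with $f(\zeta)=\zeta$, where $f$ is a nonconstant rational map. Choose a coordinate in which $\zeta$ is the Gauss point $G$. Write $f=P_1/Q_1$ with coprime polynomials whose coefficients have joint maximal absolute value $1$. Then $|P_1|_G/|Q_1|_G=|T|_{f(G)}=|T|_G=1$, so $|P_1|_G=|Q_1|_G=1$. The reduction $\bar f=\bar P_1/\bar Q_1\in k(T)$ is nonconstant: if $\bar P_1=\bar a\bar Q_1$, then $|T-a|_{f(G)}=|f-a|_G<1$, whereas $|T-a|_G=1$. Note that $\bar P_1$ and $\bar Q_1$ may have common zeros.

**Definition (inseparable reduction).** The point $\zeta$ has inseparable reduction for $f$ if $\bar P_1'\bar Q_1-\bar P_1\bar Q_1'=0$, that is, $\bar f'=0$.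

Another choice of coordinate conjugates $\bar f$ by a Möbius map over $k$, so by the chain rule the condition does not change. In Example 3 the Gauss point has reduction $T^p$, which is inseparable. In Example 2 the point $\zeta(0,|\lambda|)$ is fixed with reduction $v^2$, which is inseparable exactly when $p=2$.

**Theorem A.** Let $\deg R\ge2$. Suppose $R$ has an attracting cycle whose immediate basin (of any type) contains no critical point of $R$. Then the boundary of this immediate basin contains a type II point fixed by some iterate of $R$ and with inseparable reduction for that iterate. Moreover $R$ has infinitely many attracting cycles. In particular the conjecture holds.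

**Theorem B.** For separable $R$ of degree $\ge2$, the following are equivalent:

1. $R$ has infinitely many attracting cycles;
2. some attracting cycle has an immediate basin containing no critical point;
3. some iterate of $R$ fixes a type II point with inseparable reduction.

**Corollary C.** If $R$, of degree $d\ge2$, has finitely many attracting cycles, then the immediate basin of every attracting cycle contains a critical point. So there are at most $2d-2$ attracting cycles. For $d=2$ this is sharp: for $z^2$ with $p\ne2$ the attracting cycles are exactly $\{0\},\{\infty\}$.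

## A Cantor-type basin without critical points

In the tests above the bad basins were disks. Here is a bad basin of Cantor type; we use it again to see where an argument breaks.

**Example 4.** Let $p=2$, $|2|^{1/3}<|\lambda|<1$, and
$$R(T)=\frac{T^2(T-1)}{\lambda(T^2+3T+1)} .$$
At $T=0$ and $T=1$ the factor $T^2+3T+1$ takes the values $1$ and $5$, and $|5|=1$. So the fraction is in lowest terms and has degree $3$. Put $D=\{|T|>1\}$ and let $x$ be the Gauss point.

*The basin $U$ of $\infty$ contains $D\cup\{x\}$.* At $\infty$, $R=\lambda^{-1}T+O(1)$, so $\infty$ is fixed with multiplier $\lambda$. If $|T|_a>1$, or if $a=x$, then $|R|_a=|T|_a/|\lambda|$. So these points tend to $\infty$, and $D\cup\{x\}$ is connected.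

*$U$ contains no critical point.* If $|T|_a<1$, then $|R|_a/|\lambda|=(|T|_a/|\lambda|)^2$, so every point of $\{|T|<|\lambda|\}$ tends to $0$. The numerator of $\lambda R'$ is
$$(3T^2-2T)(T^2+3T+1)-(T^3-T^2)(2T+3)=T\,(T^3+6T^2-2).$$
If $|T|>|2|^{1/3}$, then $|T^3|>|2|$ and $|6T^2|\le|2||T|^2<|T|^3$, so the cubic factor does not vanish. Also $\infty$ is not critical, as $\lambda\ne0$. So all critical points lie in $\{|T|\le|2|^{1/3}\}\subset\{|T|<|\lambda|\}$ and tend to $0$.

*$U$ is of Cantor type.* The points $0=R(0)$ and $1\in R^{-1}(0)$ are not in $U$. If $U$ were an open disk, its complement would be connected and would contain the arc from $0$ to $1$, which passes through $x\in U$. So $U$ is not a disk, and by the dichotomy of Rivera-Letelier it is of Cantor type.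

*The point promised by Theorem A.* Let $\eta=\zeta(0,|\lambda|)$. With $T=\lambda v$ the map is $v\mapsto v^2(\lambda v-1)/(\lambda^2v^2+3\lambda v+1)$, with reduction $-v^2$, whose derivative is $0$ since $p=2$. So $\eta$ is fixed with inseparable reduction. For $|\lambda|<r<1$, the value of $|R|$ at $\zeta(0,r')$ is $r'^2/|\lambda|$ for all $r'\le r$, so the dominant term of $R$ on $|T|\leq r$ has index $2$ and $R(\zeta(0,r))=\zeta(0,r^2/|\lambda|)$ by (P). Iterating, the radius over $|\lambda|$ is squared until the point is $x$ or in $D$. So $\{\zeta(0,r):|\lambda|<r\le1\}$ is a connected part of the basin containing $x$, hence is in $U$. As $\eta$ is fixed, $\eta\in\partial U$.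

## Continuing an inverse branch, and what small derivatives can replace

The sensible first attempt is to imitate the complex case: there are no critical points in $U$, so continue the local inverse of $R$ at the attracting point to larger and larger domains, and look for a contradiction. The step that breaks is the first continuation. Over $K$, a map between disks without critical points need not be injective. In Example 3, the map $t\mapsto(1+t)^p-1$ sends $\{|t|<1\}$ to itself, and its derivative $p(1+t)^{p-1}$ has no zero there. But over $t=0$ lie the $p$ distinct points $\eta-1$ with $\eta^p=1$, all in the disk, since $\bar\eta^{\,p}=1$ forces $\bar\eta=1$ in characteristic $p$. There is no inverse branch to continue. No contradiction can come either, as this basin really has no critical point.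

What the example shows instead is a small derivative: $|p(1+t)^{p-1}|=|p|<1$ on the whole disk, and also at its boundary point $G$. Smallness of the derivative at a fixed type II point is exactly inseparable reduction:

**Lemma 5.** If $f$ fixes the type II point $\zeta=\zeta(a,r)$ and $|f'|_\zeta<1$, then $\zeta$ has inseparable reduction for $f$.

*Proof.* Let $r=|c|$ and substitute $T=a+cS$. The map becomes $(f(a+cS)-a)/c$, with derivative $f'(a+cS)$. So we may assume $\zeta=G$ without changing $|f'|_\zeta$. With $f=P_1/Q_1$ normalized as above, $|Q_1|_G=1$ and $|P_1'Q_1-P_1Q_1'|_G=|f'|_G|Q_1|_G^2<1$. So $\bar P_1'\bar Q_1-\bar P_1\bar Q_1'=0$. $\square$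

So the aim is to find $n$ and a type II point $\zeta\in\partial U$ with $R^n(\zeta)=\zeta$ and $|(R^n)'|_\zeta<1$. First we check that this is enough.

## Inseparable reduction gives infinitely many attracting cycles

**Proposition 6.** If an iterate $f$ of $R$ fixes a type II point $\zeta$ with inseparable reduction, then $R$ has infinitely many attracting cycles.

*Proof.* Move $\zeta$ to $G$, let $f=P_1/Q_1$ be normalized, and put $W=P_1'Q_1-P_1Q_1'$, so $|W|_G<1$. The reduction $\varphi=\bar f$ is nonconstant with $\varphi'=0$. This forces $p>0$. Write $\varphi=A/B$ in lowest terms. From $A'B=AB'$ we get $A\mid A'$ and $B\mid B'$, so $A'=B'=0$ and $\varphi\in k(T^p)$. Hence $\Delta:=\deg\varphi\ge p\ge2$.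

*First, $\varphi$ has infinitely many periodic points in $k$.* Let $j\ge1$. Then $\varphi^j=\varphi^{j-1}\circ\varphi\in k(T^p)$ has degree $\Delta^j$, and we can write $\varphi^j=A/B$ with $A,B\in k[T^p]$ coprime: substitute $T^p$ in a coprime representation; the Bezout identity persists. At a zero of $A-TB$ in $k$ we have $B\ne0$, since otherwise $A=0$ as well. As $A-TB=B\cdot(\varphi^j-T)$ and $(\varphi^j-T)'=-1$, the derivative of $A-TB$ at this zero is $-B\ne0$. So all zeros of $A-TB$ are simple. If $\deg A\le\deg B$, then $\deg(A-TB)=\Delta^j+1$. If $\deg A>\deg B$, then $\deg A-\deg B\ge p\ge2$, so $\deg(A-TB)=\deg A=\Delta^j$. Hence $\varphi^j$ has at least $\Delta^j$ distinct fixed points in $k$, for every $j$.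

*Second, such a periodic point lifts to an attracting periodic point of $f$.* The set $\{\infty\}\cup\{\bar Q_1=0\}$ is finite and each of its points lies in at most one cycle of $\varphi$. So infinitely many periodic $\alpha\in k$ have cycles avoiding it. Take such an $\alpha$, of period $s$. If the residue class $\bar a$ of $a\in K$ is in the cycle of $\alpha$, then $|Q_1(a)|=1$, so $|f(a)|\le1$, $\overline{f(a)}=\varphi(\bar a)$, and
$$|f'(a)|=|W(a)|\le|W|_G<1 .$$
By the chain rule $\Phi=f^s$ maps $D_\alpha=\{a\in K:|a|\le1,\ \bar a=\alpha\}$ into itself, with $|\Phi'|<1$ on $D_\alpha$. Fix $a_0\in D_\alpha$ and write $\Phi(a_0+t)=\sum c_it^i$ for $|t|<1$. Since $|\Phi|\le1$ on $D_\alpha$, all $|c_i|\le1$. Also $|c_1|=|\Phi'(a_0)|<1$, and $\varrho:=|c_0-a_0|<1$. If $|t|,|t'|\le\varrho$, then $|\Phi(a_0+t)-a_0|\le\varrho$. Since $|t^i-t'^i|\le\varrho^{i-1}|t-t'|$, we also have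
$$|\Phi(a_0+t)-\Phi(a_0+t')|\le\max(|c_1|,\varrho)\,|t-t'| .$$
So $\Phi$ is a contraction of the complete set $\{|a-a_0|\le\varrho\}$. It has a fixed point $w\in D_\alpha$, and $|\Phi'(w)|<1$. So $w$ is a periodic point of $R$, and a power of the multiplier of its cycle equals $\Phi'(w)$. The cycle is attracting. Different $\alpha$ give different $w$, and cycles are finite, so there are infinitely many attracting cycles. $\square$

## Normalization at infinity and an exhaustion of the basin

We begin the proof of Theorem A.

**Step 1: normalization.** This step moves the attracting point to $\infty$, where it is fixed, and collects constants that do not depend on the number of iterates.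

Let $q$ be the length of the cycle, $z_0$ one of its points, $U$ the immediate basin of $z_0$. The set $R^i(U)$ is connected, contains $R^i(z_0)$, and its points converge to $R^i(z_0)$ under $R^q$; so it is contained in the immediate basin of $R^i(z_0)$. Hence $R^q$ has no critical point in $U$. Attracting periodic points of $R^q$ are attracting periodic points of $R$. The immediate basins of the points of the cycle are disjoint, since orbits have one limit, and they are open, as we see below. So a point of $\partial U$ is in none of them, and $\partial U$ is contained in the boundary of the immediate basin of the cycle. Therefore it suffices to work with $R^q$ and $U$, and we replace $R$ by $R^q$. Now $z_0$ is fixed. Let $\lambda$ be its multiplier and $d=\deg R$. Then $0<|\lambda|<1$, as $z_0$ is not critical, and $R$ is separable, as otherwise every point of $\mathbb P^1(K)$ would be critical.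

Choose a coordinate $u$ with $u(z_0)=0$, so $R(u)=\lambda u+\sum_{i\ge2}c_iu^i$ near $0$. Fix $\kappa\in(|\lambda|,1)$. Replacing $u$ by a large multiple of itself multiplies $c_i$ by the $(i-1)$-st power of a small number. So we may assume that $u\circ R$ has no poles in $|u|\le1$, that the series converges there, and that $|c_i|\le\kappa$ for $i\ge2$. Then $(u\circ R)/u=\lambda+\sum_{i\ge2}c_iu^{i-1}$ has no poles in $|u|\le1$ and its coefficients are bounded by $\kappa$, so by (S) and (P)
$$|u|_{R(a)}\le\kappa|u|_a\qquad\text{if }|u|_a\le1. \tag{1}$$
Put $T=1/u$. So $z_0=\infty$ and $R(z)=\lambda^{-1}z+O(1)$ at $\infty$. Let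
$$D=\{|T|>1\}\ni\infty,\qquad x=\text{the Gauss point},\qquad \partial D=\{x\},\qquad R(\overline D)\subset D,$$
the last by (1). The set $D$ is a component of $\mathbf P\setminus\{x\}$. By (1) points of $D$ converge to $\infty$, so the basin of $\infty$ is $\Omega=\bigcup_nR^{-n}(D)$, an increasing union. It is open, $R^{-1}(\Omega)=\Omega$, and $U$ is its component containing $\infty$. By local connectedness the components of $\Omega$ are open; so $U$ is open and $\partial U\cap\Omega=\emptyset$. Also $R(U)\subset U$, so $R(\partial U)\subset\overline U\setminus\Omega=\partial U$.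

Let $Y=\mathbf P\setminus R^{-1}(D)$, a closed set. For $a\in Y$ we have $|R|_a\le1$ and, as $D\subset R^{-1}(D)$, also $|T|_a\le1$. Moreover $\mathbf P\setminus\Omega\subset Y$, so $\partial U\subset Y$.

*Constants.* Write $R=P/Q$ with coprime polynomials, and let $\|\cdot\|$ be the Gauss norm, which is multiplicative. Choose polynomials with $L_1P+L_2Q=1$. On $Y$ we have $|P|_a\le|Q|_a$ and $|L_i|_a\le\|L_i\|$, so $|Q|_a\ge\rho:=1/\max(\|L_1\|,\|L_2\|)$. Put $M=\max(1,\|P\|\|Q\|\rho^{-2})$. Then
$$|R'|_a=|P'Q-PQ'|_a/|Q|_a^2\le M\qquad(a\in Y). \tag{2}$$
If $b\in K\cap Y$, then $|b|\le 1$ and $P(T)Q(b)-P(b)Q(T)=(T-b)S_b(T)$ for a polynomial $S_b$; since $\|T-b\|=1$, we have $\|S_b\|\le\|P\|\|Q\|$. Dividing by $Q(T)Q(b)$ we get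
$$|T-R(b)|_{R(a)}=|R-R(b)|_a\le M\,|T-b|_a\qquad(a\in Y,\ b\in K\cap Y). \tag{3}$$

*The set $\mathbb P^1(K)\setminus\Omega$ is infinite.* $R$ has $d+1\ge3$ fixed points with multiplicity, and $\infty$ is a simple one, as $\lambda\ne1$. So there is a fixed point $b_0\in K$, and $b_0\notin\Omega$. Its backward orbit $S\subset\mathbb P^1(K)$ is disjoint from $\Omega$. Suppose $S$ is finite. Since $R^{-1}(S)\subset S$ and $R$ is surjective, counting shows that each element of $S$ has exactly one preimage. So $R^{-1}(b_0)=\{b_0\}$, the local degree at $b_0$ is $d\ge2$, and $b_0$ is superattracting. Then a whole disk around $b_0$ converges to $b_0$, and it is contained in the complement of $\Omega$.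

**Step 2: exhaustion.** This step writes $U$ as an increasing union of sets $V_n$ with finite boundary, on which the maximum principle can be used.

Let $V_n$ be the component of $R^{-n}(D)$ containing $\infty$; so $V_0=D$, and $V_n$ is open.

(2a) *$\overline{V_n}\subset V_{n+1}$; in particular $x\in V_1$.* The set $\overline{V_n}$ is connected and $R^n(\overline{V_n})\subset\overline D$, so $R^{n+1}(\overline{V_n})\subset D$. It contains $\infty$, so it lies in $V_{n+1}$.

(2b) *$U=\bigcup V_n$.* The inclusion "$\supset$" is clear. If $a\in U$, then $[\infty,a]\subset U$ is compact and covered by the increasing open sets $R^{-n}(D)$. So it lies in one of them, hence in $V_n$.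

(2c) *$R(\partial V_{n+1})\subset\partial V_n$.* The set $R(V_{n+1})$ is connected, contains $\infty$ and lies in $R^{-n}(D)$, so it lies in $V_n$. Conversely $R^{-1}(V_n)\subset R^{-(n+1)}(D)$. Hence $V_{n+1}$ is the component of $R^{-1}(V_n)$ containing $\infty$. A point of $\partial V_{n+1}$ has image in $\overline{V_n}$. If its image were in $V_n$, the point would lie in an open component of $R^{-1}(V_n)$ that meets $V_{n+1}$, hence in $V_{n+1}$, which is impossible.

(2d) *$\partial V_n$ is a finite nonempty set of type II points with $R^n(\partial V_n)=\{x\}$, contained in $V_{n+1}\subset U$ and disjoint from $D$.* By (2c), $\partial V_n\subset R^{-n}(x)$. It is nonempty because $b_0\notin V_n$ and $\mathbf P$ is connected. The rest is (2a) and $D\subset V_n$.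

(2e) *If $y\in\partial V_n$ and $0\le i<n$, then $R^i(y)\in\partial V_{n-i}\cap Y\cap U$.* It is in $\partial V_{n-i}\subset U$ by (2c) and (2d). Its image is in $\partial V_{n-i-1}$, which is disjoint from $D$, so it is in $Y$.

(2f) *Each component $B$ of $\mathbf P\setminus V_j$ contains exactly one point $y_B$ of $\partial V_j$, and is a closed disk with boundary point $y_B$; there are finitely many components.* Take $b\in B$ and go toward $\infty$. The first point of $\overline{V_j}$ is not in the open set $V_j$, so it lies in $\partial V_j$, and the arc up to it avoids $V_j$, so it lies in $B$. If $y\ne y'$ were two points of $\partial V_j\cap B$, then $(y,y')\subset B$ since $B$ is connected, but $(y,y')\subset V_j$ by Lemma 1, a contradiction. So $y_B$ is unique, and there are at most $\#\partial V_j$ components. The connected set $V_j$ misses $y_B$, so it lies in the direction of $\infty$ at $y_B$. Any other direction at $y_B$, together with $y_B$, is connected and disjoint from $V_j$, so it lies in $B$. If some $b\in B$ were in the direction of $\infty$, then points of $[b,y_B]\subset B$ near $y_B$ would lie on $[\infty,y_B)$, which is contained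 in $V_j$ by Lemma 1, a contradiction. So $B$ is the complement of the direction of $\infty$ at $y_B$, which is a closed disk.

For $\xi\in\partial U$ let $B_j(\xi)$ be the component of $\mathbf P\setminus V_j$ containing $\xi$. These sets decrease as $j$ grows.

(2g) *$\overline U\cap\bigcap_jB_j(\xi)=\{\xi\}$.* If $a\ne\xi$ were another point, then $[a,\xi]\subset\bigcap_jB_j(\xi)$ would be disjoint from $\bigcup V_j=U$, while $(a,\xi)\subset U$ by Lemma 1.

(2h) *If $\xi\in\partial U\cap K$, then $B_j(\xi)=\{|T-\xi|\le s_j\}$ with $s_j\to0$.* Otherwise $s=\lim s_j>0$. The boundary points $\zeta(\xi,s_j)\in\partial V_j\subset U$ converge to $\zeta(\xi,s)$, which then lies in $\overline U\cap\bigcap_jB_j(\xi)$ and differs from $\xi$. This contradicts (2g).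

## One auxiliary point fails, many succeed

We want a boundary point $y\in\partial V_n$ at which $(R^n)'$ is small. The multiplier $\lambda^n$ at $\infty$ is small, and there are no critical points in $V_n$. So we want to carry the smallness from $\infty$ to $\partial V_n$ with the maximum principle. In the coordinate $T$ the derivative at $\infty$ is $\lambda^{-n}$, which is large, and poles of $R^n$ are in the way. Both defects go away if we differentiate in other coordinates: choose $b\in K\setminus\Omega$, put $c=R^n(b)$, and differentiate $1/(R^n-c)$ with respect to $1/(T-b)$. The result is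
$$h=\frac{(R^n)'\,(T-b)^2}{(R^n-c)^2},\tag{4}$$
and its value at $\infty$ is $\lambda^n$. We will check that $h$ has no zeros and no poles in $V_n$. Lemma 3 for $1/h$ then gives a point $y\in\partial V_n$ with $|h|_y\le|\lambda|^n$, where $|h|_y=|(R^n)'|_y|T-b|_y^2$.

This does not bound $|(R^n)'|_y$, because $y$ may be close to $b$. In Example 4 this really happens. There $D$ and $x$ satisfy $R(D\cup\{x\})\subset D$, so the sets $V_n$ make sense as above. Let $E_1=\{|T-1|\le|\lambda|\}$. With $T=1+\lambda s$, the map on $E_1$ is $s\mapsto (1+\lambda s)^2s/((1+\lambda s)^2+3(1+\lambda s)+1)=s/5+\cdots$, a power series in $s$ whose coefficients of degree at least $2$ are bounded by $|\lambda|$. So $R$ maps $E_1$ bijectively onto $\{|T|\le1\}$, multiplies distances by $1/|\lambda|$, and $|R'|=1/|\lambda|$ on $E_1$. The inverse $\{|T|\le1\}\to E_1$ is a contraction into itself on $K$-points, so it has a fixed point $\beta\in E_1$. Put $y_n=\zeta(\beta,|\lambda|^n)$. Then $R(y_n)=y_{n-1}$ for $n\ge1$ and $y_0=x$. The disk $\{|T-\beta|\le|\lambda|^n\}$ is mapped onto $\{|T|\le1\}$ by $R^n$, so it is disjoint from $V_n$. If $|\lambda|<r<1$, then at $\zeta(\beta,r)$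 we have $|R|=|T-1|/|\lambda|=r/|\lambda|>1$. So $R$ maps $\zeta(\beta,r)$, $|\lambda|<r\le1$, into $D$. Hence $R^j$ maps $\zeta(\beta,r)$ into $D$ for $|\lambda|^{j}<r\le|\lambda|^{j-1}$, $1\le j\le n$, so the whole arc from $\infty$ to $y_n$, without $y_n$, lies in $R^{-n}(D)$. So $y_n\in\partial V_n$. For $b=c=\beta$ we find
$$|(R^n)'|_{y_n}=|\lambda|^{-n},\qquad |h|_{y_n}=|\lambda|^{-n}|\lambda|^{2n}=|\lambda|^n .$$
So $y_n$ satisfies the conclusion of the maximum principle, but the derivative there tends to infinity.

The remedy is to use many points $b_1,\dots,b_N$ at once. A point $y$ can be close to at most one of them, and by (3) it can be close to that one only at an exponential rate $M^{-n}$ that does not depend on $N$. Spread over $N$ factors, the loss is as small as we like.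

**Step 3: a small derivative on $\partial V_n$.** There are $C>0$ and $\theta\in(0,1)$ such that for every $n\ge1$ there is $y\in\partial V_n$ with
$$|(R^n)'|_y\le C\theta^n .\tag{5}$$

*Proof.* Choose $N\ge2$ with $\theta:=|\lambda|M^{2/N}<1$, and distinct $b_1,\dots,b_N\in\mathbb P^1(K)\setminus\Omega$, which is possible by Step 1. Since $D\subset\Omega$, we have $b_i\in K$ and $|b_i|\le1$. Let $\epsilon_0=\min_{i\ne j}|b_i-b_j|\le1$. These choices do not depend on $n$. Now fix $n$. Let $c_i=R^n(b_i)\notin\Omega$, so $c_i\in K$ and $|c_i|\le1$. Let $h_i$ be (4) for $b=b_i$, $c=c_i$, and $H=\prod_{i=1}^Nh_i$.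

*$h_i$ has no zeros or poles in $V_n$, and $h_i(\infty)=\lambda^n$.* At $\infty$, $R^n(z)=\lambda^{-n}z+O(1)$ gives $h_i(\infty)=\lambda^{-n}\lambda^{2n}=\lambda^n$. Let $w\in V_n\cap K$. Then $w\ne b_i$, since $b_i\notin\Omega$. As $R^n(w)\in D$, we have $R^n(w)\ne c_i$. And $w$ is not critical for $R^n$, since its orbit stays in $U$. If $R^n(w)\ne\infty$, each factor of $h_i$ is finite and nonzero at $w$. If $R^n(w)=\infty$, then $1/(R^n-c_i)$ is a local coordinate at $w$, and $h_i=-(1/(R^n-c_i))'\,(T-b_i)^2$ is finite and nonzero at $w$.

For $y\in\partial V_n$ we have $R^n(y)=x$, so $|R^n-c_i|_y=|T-c_i|_x=1$ and $|h_i|_y=|(R^n)'|_y|T-b_i|_y^2$. By (2d), Lemma 3 applies to $1/H$ on $V_n$. Evaluated at $\infty$, it gives $y\in\partial V_n$ with $|H|_y\le|H(\infty)|$, that is,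
$$|(R^n)'|_y^N\prod_{i=1}^N|T-b_i|_y^2\le|\lambda|^{nN}. \tag{6}$$
If $|T-b_i|_y<\epsilon_0$ and $|T-b_j|_y<\epsilon_0$ with $i\ne j$, then $|b_i-b_j|<\epsilon_0$, which is impossible. So at most one $i$ has $|T-b_i|_y<\epsilon_0$. For every $i$ we may iterate (3) along the points $R^j(y)\in Y$ (by (2e)) and $R^j(b_i)\in K\setminus\Omega\subset Y$, $0\le j<n$, and get
$$1=|T-R^n(b_i)|_x\le M^n|T-b_i|_y .$$
Therefore $\prod_i|T-b_i|_y^2\ge\epsilon_0^{2N}M^{-2n}$. With (6), $|(R^n)'|_y\le\epsilon_0^{-2}(|\lambda|M^{2/N})^n$, which is (5) with $C=\epsilon_0^{-2}$. $\square$

## From a boundary point of $V_n$ to a periodic point of $\partial U$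

The point $y$ of Step 3 is not periodic: it lies in $U$ and escapes. But $R^n$ maps it to $x$, and we can pull the arc $[x,y]$ back again and again. The pieces line up to an infinite arc, and its end is fixed.

**Step 4: a fixed point of $R^n$ attached to $y$.** Let $n\ge1$, $y\in\partial V_n$, $F=R^n$, so $F(y)=x$. There is $\zeta\in\partial U$ with $F(\zeta)=\zeta$ such that for $0\le i<n$ the point $R^i(\zeta)$ lies in the component of $\mathbf P\setminus V_{n-i}$ whose boundary point is $R^i(y)$.

*Proof.* Put $y_0=x$, $y_1=y$. Since $x\in V_1\subset V_n$, we have $y\ne x$, and $[x,y)\subset V_n$ by Lemma 1. Let $\gamma_0=[x,y]$. Since $y\notin D$ and $D$ is a component of $\mathbf P\setminus\{x\}$, we have $\gamma_0\cap D=\emptyset$. By Lemma 4, starting at $y_k$ with $F(y_k)=y_{k-1}$, we construct inductively arcs $\gamma_k=[y_k,y_{k+1}]$, $k\ge1$, mapped by $F$ homeomorphically onto $\gamma_{k-1}$, with $F(y_{k+1})=y_k$. By (R) all of them lie in $\mathbb H$.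

*For $k\ge1$, $\gamma_{k-1}$ and $\gamma_k$ leave $y_k$ in different directions.* Let $k=1$. If the directions were equal, $\gamma_0$ and $\gamma_1$ would share a nontrivial segment at $y$, whose points other than $y$ lie in $[x,y)\subset V_n$. So $F$ maps these points into $D$. But $F(\gamma_1)=\gamma_0$ is disjoint from $D$, a contradiction. Let $k\ge2$. A common segment of $\gamma_{k-1}$ and $\gamma_k$ at $y_k$ would be mapped by $F$ onto a common nontrivial segment of $\gamma_{k-2}$ and $\gamma_{k-1}$ at $y_{k-1}$, contradicting the previous case.

By (T) and induction each $\gamma_0\cup\dots\cup\gamma_k$ is an arc, so $\bigcup_{k\ge0}\gamma_k$ is a half-open arc. Let $\zeta$ be its limit endpoint (Lemma 2). Since $y_k\to\zeta$ and $F(y_{k+1})=y_k$, continuity gives $F(\zeta)=\zeta$. Also $F([y,\zeta])=[x,\zeta]$.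

*$\zeta\in\partial U$.* We have $\gamma_0\subset U$, by $[x,y)\subset V_n$ and (2d). Inductively, $\gamma_k\subset F^{-1}(\Omega)=\Omega$ is connected and meets $U$ at $y_k$, so $\gamma_k\subset U$. Hence $\zeta\in\overline U$. The arc $[x,\zeta]$ leaves $x$ in the direction of $y$, so it avoids $D$. In particular $\zeta\ne\infty$. Being fixed by $R^n$, the point $\zeta$ does not converge to $\infty$, so $\zeta\notin\Omega$. Hence $\zeta\in\partial U$.

*Position of the orbit.* Let $0\le i<n$. The set $R^i([y,\zeta])$ is connected, and $R^{n-i}$ maps it onto $[x,\zeta]$, which is disjoint from $D$. So it is a connected subset of $\mathbf P\setminus V_{n-i}$, and it contains $R^i(y)\in\partial V_{n-i}$ and $R^i(\zeta)$. By (2f) it lies in the component with boundary point $R^i(y)$. $\square$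

## Comparing derivatives along the two orbits

**Step 5: for suitable $n$, $|(R^n)'|_\zeta<1$.** This step transfers (5) from $y$ to $\zeta$. By Step 4 the points $R^i(y)$ and $R^i(\zeta)$ lie in the same small disk except for the last few $i$, so their derivatives can be compared one by one.

Let $X=\overline U\cap Y$. It is compact and contains $\partial U$. On $X$ the function $|R'|$ is continuous and bounded by $M$, by (2). $R$ has no poles in $Y$, so $|R'|$ vanishes on $X$ only at critical points in $K$. There are finitely many of them, and they lie in $\partial U$, since $U$ contains none.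

**Claim.** For every $\varepsilon>0$ there is $J\ge1$ such that if $j\ge J$, $B$ is a component of $\mathbf P\setminus V_j$ with boundary point $y_B\in X$, and $\zeta'\in B\cap\partial U$, then
$$\log|R'|_{\zeta'}\le\log|R'|_{y_B}+\varepsilon .\tag{7}$$

*Proof.* For each $\xi\in\partial U$ choose an index $j(\xi)$ as follows. If $|R'|_\xi=0$, then $\xi\in K$ is not a pole, and by (2h) we can choose $j(\xi)$ such that $B_{j(\xi)}(\xi)$ contains no pole of $R$. If $|R'|_\xi>0$, choose $j(\xi)$ such that $\bigl|\log|R'|-\log|R'|_\xi\bigr|<\varepsilon/2$ on $B_{j(\xi)}(\xi)\cap X$. This is possible by continuity, since the compact sets $B_j(\xi)\cap X$ decrease to $\{\xi\}$ by (2g).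

The set $\mathbf P\setminus V_j\supset\partial U$ has finitely many components, all closed, so each $B_{j(\xi)}(\xi)\cap\partial U$ is open in $\partial U$. By compactness finitely many of them, for $\xi_1,\dots,\xi_s$, cover $\partial U$. Let $J=\max(1,\max_lj(\xi_l))$. If $j\ge J$ and $\zeta'\in B\cap\partial U$, then $\zeta'\in B_{j(\xi_l)}(\xi_l)$ for some $l$. Since $B$ is a connected subset of $\mathbf P\setminus V_j\subset\mathbf P\setminus V_{j(\xi_l)}$ containing $\zeta'$, we get $B\subset B_{j(\xi_l)}(\xi_l)$. If $|R'|_{\xi_l}>0$, then $\zeta'$ and $y_B$ both lie in $B_{j(\xi_l)}(\xi_l)\cap X$, and (7) follows. If $|R'|_{\xi_l}=0$, then $B$ is a closed disk without poles of $R'$ and with boundary point $y_B$, so $|R'|_{\zeta'}\le|R'|_{y_B}$ by (S). $\square$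

Note that near a critical point of $\partial U$ the function $\log|R'|$ is not continuous in any useful sense, and the one-sided bound from (S) takes the place of continuity. Only an upper bound is needed.

Apply the claim with $\varepsilon=-\frac12\log\theta$. Let $C_1\ge0$ be an upper bound of $\log M-\log|R'|_{y'}$ over the finite set of type II points $y'\in\bigcup_{1\le j<J}\partial V_j$, where $|R'|_{y'}>0$. For $n\ge1$ take $y$ from Step 3 and the corresponding $\zeta$ from Step 4. By (2e), $R^i(y)\in X\cap\partial V_{n-i}$, and $R^i(\zeta)\in\partial U$. For the indices with $n-i\ge J$ use (7). For the fewer than $J$ others use $\log|R'|_{R^i(\zeta)}\le\log M\le\log|R'|_{R^i(y)}+C_1$. The chain rule gives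
$$\log|(R^n)'|_\zeta=\sum_{i<n}\log|R'|_{R^i(\zeta)}\le\sum_{i<n}\log|R'|_{R^i(y)}+n\varepsilon+JC_1\le\log C+\tfrac n2\log\theta+JC_1,$$
where the middle sum is $\log|(R^n)'|_y\le\log C+n\log\theta$. The right side is negative for $n$ large. Fix such an $n$ and put $f=R^n$. So
$$\zeta\in\partial U,\qquad f(\zeta)=\zeta,\qquad |f'|_\zeta<1. \tag{8}$$

## Types I, III and IV are impossible

**Step 6: $\zeta$ is of type II.** By Lemma 5 this gives inseparable reduction. We exclude the other types.

*Not type I.* Otherwise $\zeta\in K$ is an attracting fixed point of $f$, and all points of $\mathbf P$ near $\zeta$ converge to $\zeta$ under $f$. But points of $U$ are arbitrarily close to $\zeta$ and converge to $\infty\ne\zeta$.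

*Not type III.* Let $\zeta=\zeta(a,r)$ with $r\notin|K^*|$. On a thin annulus around $|z-a|=r$ write $f-a=\sum_{i\in\mathbb Z}f_i(z-a)^i$. The group $|K^*|$ is divisible, since $K$ is algebraically closed. So $r^{i-j}\notin|K^*|$ for $i\ne j$. From $f(\zeta)=\zeta$ and (P),
$$r=|T-a|_\zeta=|f-a|_\zeta=\max_i|f_i|r^i=|f_m|r^m$$
for some $m$. So $r^{m-1}\in|K^*|$, whence $m=1$ and $|f_1|=1$. Then $|f'|_\zeta=\max_i|if_i|r^{i-1}\ge|f_1|=1$, against (8).

*Not type IV.* The idea is that a type IV fixed point is the intersection of disks on which $f$ has a constant degree $m$. If $m=1$ the derivative has size $1$, and if $m\ge2$ the disks expand so much that they contain fixed points in $K$. Both are impossible.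

Let $D_k=\{|z-a_k|\le r_k\}$ be strictly decreasing disks with $a_k\in K$, $r_k\in|K^*|$ and $\bigcap_kD_k=\{\zeta\}$. So $\bigcap_kD_k\cap K=\emptyset$ and, by completeness of $K$, $r_k\downarrow r_\infty>0$, with $r_k>r_\infty$ for all $k$. The map $f$ has finitely many poles and finitely many fixed points in $K$, and each of them is outside $D_k$ for large $k$. So for $k\ge k_0$ the disk $D_k$ contains no pole and no fixed point of $f$ in $K$. Then $D_k'=f(D_k)$ is a closed disk, of radius $r_k'$ say, containing $f(\zeta)=\zeta$, and the $D_k'$ decrease.

First, $r_k'\downarrow r_\infty$. By compactness $\bigcap_kD_k'=f(\bigcap_kD_k)=\{\zeta\}$. Any $D_k'$ and $D_l$ share $\zeta$, hence are nested. $D_k'$ is not contained in all $D_l$, so it contains some $D_l$, and $r_k'\ge r_l>r_\infty$. If $\lim r_k'>r_l$ for some $l$, all $D_k'$ would contain $D_l$, contradicting $\bigcap_kD_k'=\{\zeta\}$. So $\lim r_k'\le r_l$ for all $l$, and the limit is $r_\infty$.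

Second, the degree of $f:D_k\to D_k'$ is nonincreasing in $k$, since a point of $D_{k+1}'\cap K$ has no more preimages in $D_{k+1}$ than in $D_k$. So it equals some $m\ge1$ for all $k\ge k_1$, where $k_1\ge k_0$. For $k\ge k_1$ write $f=f(a_k)+\sum_{i\ge1}e_i(z-a_k)^i$ on $D_{k_1}$. For a radius $r\le r_{k_1}$ the largest index at which $\max_{i\ge1}|e_i|r^i$ is attained is nondecreasing in $r$. It equals $m$ for $r=r_k$ and for $r=r_{k_1}$ by (P), since $a_k$ is a center of both disks. Hence it equals $m$ for all $r\in[r_k,r_{k_1}]$. So $r_l'=|e_m|r_l^m$ for $k_1\le l\le k$, and $r_k'/r_l'=(r_k/r_l)^m$. Letting $k\to\infty$ we get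
$$r_l'=r_\infty\,(r_l/r_\infty)^m\qquad(l\ge k_1). \tag{9}$$
Fix $k\ge k_1$, with its expansion around $a_k$.

Suppose $m=1$. By (9), $r_k'=r_k$, so $|e_1|=1$, and $|e_i|r_k^{i-1}<|e_1|$ for $i\ge2$, because the largest index attaining the maximum is $1$. Hence $|f'|=|e_1|=1$ on $D_k\ni\zeta$, against (8).

Suppose $m\ge2$. By (9), $r_k'>r_k$, so $D_k\subsetneq D_k'$. The expansion of $f-T$ around $a_k$ has coefficients $e_1-1$ and $e_i$ ($i\ge2$) in positive degrees. Since $|e_1-1|r_k\le\max(r_k',r_k)=r_k'=|e_m|r_k^m$, (P) shows that $f-T$ maps $D_k$ onto the closed disk of radius $r_k'$ centered at $f(a_k)-a_k$. As $a_k$ and $f(a_k)$ are both in $D_k'$, we have $|f(a_k)-a_k|\le r_k'$. So $0$ is in the image: $f-T$ has a zero in $D_k\cap K$, that is, $f$ has a fixed point in $D_k\cap K$. This contradicts the choice of $k_0$.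

So $\zeta$ is of type II. By (8) and Lemma 5 it has inseparable reduction for $f$, and $\zeta\in\partial U$. By Proposition 6, $R$ has infinitely many attracting cycles. With the reduction made at the beginning of Step 1, this proves Theorem A, and hence the conjecture. $\blacksquare$

## Counting: Theorem B and Corollary C

Two remarks on separable maps are needed. Let $R=P/Q$ be separable of degree $d$. In any coordinate the critical points in $K$ are the zeros of $P'Q-PQ'\not\equiv0$; at a pole use $(1/R)'=-(P'Q-PQ')/P^2$. So they are finitely many, and we can choose a coordinate in which $\infty$ is not critical. The coefficient of $T^{2d-1}$ in $P'Q-PQ'$ cancels, so the degree is at most $2d-2$. Hence $R$ has at most $2d-2$ critical points. Moreover, immediate basins of distinct attracting cycles are disjoint: under a common iterate of $R$, a point cannot converge to points of two distinct cycles.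

*Proof of Theorem B.* (2)⇒(3) is Theorem A and (3)⇒(1) is Proposition 6. For (1)⇒(2): infinitely many attracting cycles have infinitely many disjoint immediate basins, and there are at most $2d-2$ critical points, so some immediate basin contains none. $\blacksquare$

*Proof of Corollary C.* Suppose $R$ is inseparable. Then $\operatorname{char}K=p>0$ and $R\in K(z^p)$. The counting in the first part of the proof of Proposition 6, applied over $K$ in place of $k$ to $R$ in place of $\varphi$, shows that $R^j$ has at least $d^j$ distinct fixed points in $K$ for every $j$. All have multiplier $0$, since $(R^j)'=0$. So $R$ has infinitely many attracting cycles.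

Hence, if $R$ has finitely many attracting cycles, $R$ is separable. By Theorem A the immediate basin of every attracting cycle then contains a critical point. These basins are disjoint, so there are at most $2d-2$ attracting cycles. For $z^2$ with $p\ne2$, Example 1 shows that the attracting cycles are exactly $\{0\}$ and $\{\infty\}$, and $2=2d-2$. $\blacksquare$
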